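
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The twisted cohomological equation for Collet--Eckmann unimodal maps without a recurrence condition}


\begin{abstract}
For an $S$-unimodal map $f$ with critical point $c$ we study the equation
$v=\alpha\circ f-f'\alpha$. Baladi and Smania proved, for Collet--Eckmann maps
satisfying the Benedicks--Carleson condition on the recurrence of $c$, that a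
bounded solution with $\alpha(c)=0$ is unique and forces a horizontality
condition on $v$, and that horizontality suffices for a continuous solution when
$v=X\circ f$ with $X$ Lipschitz. They left open whether the Benedicks--Carleson
condition is needed. We show that it is not: both statements hold for every
$S$-unimodal Collet--Eckmann map. The existence statement remains true for
$X$ H\"older with exponent larger than $\frac12$, and this exponent is sharp.
\end{abstract}

\section{The equation, the question and the results}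

\subsection{The equation}

Let $I=[-1,1]$. Throughout, $f:I\to I$ is an \emph{$S$-unimodal map}:
\begin{itemize}
\item[(i)] $f$ is $C^3$ and $f(-1)=f(1)=-1$;
\item[(ii)] $f$ has a unique critical point $c$; it lies in $(-1,1)$ and $f''(c)\ne0$;
\item[(iii)] the Schwarzian derivative $Sf=\frac{f'''}{f'}-\frac32\big(\frac{f''}{f'}\big)^2$
is negative on $I\setminus\{c\}$;
\item[(iv)] $f'(-1)>1$, and $f$ has no attracting or neutral periodic orbit; that is,
$|(f^q)'(x)|>1$ whenever $f^q(x)=x$, $q\ge1$.
\end{itemize}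
Write $c_k=f^k(c)$ for $k\ge0$. The map is \emph{$(\lambda,H_0)$-Collet--Eckmann}
($\lambda>0$, $H_0\ge1$) if $|(f^k)'(c_1)|\ge e^{\lambda k}$ for all $k\ge H_0$, and
\emph{Collet--Eckmann} if this holds for some $\lambda,H_0$.

Perturb $f$ to $f_t=f+tv+\cdots$ and look for conjugacies
$h_t=\mathrm{id}+t\alpha+\cdots$ with $h_t\circ f=f_t\circ h_t$. Comparing the
coefficients of $t$ gives, for all $x\in I$,
\begin{equation}\label{tce}
v(x)=\alpha(f(x))-f'(x)\,\alpha(x),
\end{equation}
the \emph{twisted cohomological equation} (TCE). Here $v:I\to\mathbb C$ is given and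
$\alpha:I\to\mathbb C$ is unknown; it is the infinitesimal form of a conjugacy.

There are two ways to read \eqref{tce}. Solving for $\alpha(x)$ and iterating, one
finds the formal solution
\[
\alpha_{cand}(x)=-\sum_{i\ge0}\frac{v(f^i(x))}{(f^{i+1})'(x)} ,
\]
where, if $j\ge0$ is the least index with $f^j(x)=c$, the sum is truncated at $i=j-1$
(so it is empty, and equal to $0$, if $x=c$). Read forward, \eqref{tce} at $x=c$ says
$\alpha(c_1)=v(c)$, because $f'(c)=0$, and then all values on the critical orbit are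
forced: $\alpha(c_n)=a_n$ for $n\ge1$, where
\begin{equation}\label{an}
a_1=v(c),\qquad a_{n+1}=v(c_n)+f'(c_n)\,a_n\quad(n\ge1).
\end{equation}
Put $w_n=(f^{n-1})'(c_1)$ for $n\ge1$, so that $w_1=1$ and $w_{n+1}=f'(c_n)w_n$.
Let $f$ be Collet--Eckmann. Then $w_n\ne0$ for large $n$, hence for all $n$, and
$|w_n|\to\infty$. Dividing \eqref{an} by $w_{n+1}$ and adding up,
\begin{equation}\label{ansum}
a_n=w_n\sum_{j=0}^{n-1}\frac{v(c_j)}{w_{j+1}} .
\end{equation}
Since $|w_n|\to\infty$, $\alpha$ can be bounded only if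
\begin{equation}\label{hor}
\sum_{j=0}^\infty\frac{v(c_j)}{(f^j)'(c_1)}=0 .
\end{equation}
If \eqref{hor} holds we call $v$ \emph{horizontal}. So horizontality is necessary for
a bounded solution, and the natural question is whether it is sufficient.

\subsection{The question}

A $(\lambda,H_0)$-Collet--Eckmann map satisfies the \emph{Benedicks--Carleson
condition} if $|c_k-c|\ge e^{-\gamma k}$ for all $k\ge H_0$, where $\gamma>0$ is a
fixed constant that is small compared with $\lambda$. Baladi and Smania \cite{BS}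
proved that for such maps:
\begin{itemize}
\item[(a)] \emph{For any bounded $v:I\to\mathbb C$, if the TCE admits a bounded
solution $\alpha$ with $\alpha(c)=0$, then this solution is unique and $v$ is
horizontal.}
\item[(b)] \emph{If $X:I\to\mathbb C$ is Lipschitz and $v=X\circ f$ is horizontal, then
there is a continuous $\alpha$ with $\alpha(c)=0$ solving the TCE. In addition,
$\alpha(x)=\alpha_{cand}(x)$ for all $x$ such that $f^j(x)=c$ for some $j\ge0$ or
such that the infinite series $\alpha_{cand}(x)$ converges absolutely.}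
\end{itemize}
Uniqueness in (a) is meant among bounded solutions that vanish at $c$. The authors write
that they do not know whether this holds for all $S$-unimodal
Collet--Eckmann maps, ``i.e., whether the Benedicks--Carleson assumption is
needed.''

The Collet--Eckmann condition alone restricts recurrence only weakly. From
$|w_{k+1}|=|f'(c_k)||w_k|$ and $|w_k|\le(\sup|f'|)^{k-1}$ one gets an exponential
lower bound for $|c_k-c|$, but the rate obtained in this way, $\log\sup|f'|-\lambda$,
need not be small compared with $\lambda$. At a close return $c_n$ the terms of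
$\alpha_{cand}(c_n)$ cannot be bounded one by one: if $v$ is continous at $c$ and
$v(c)\ne0$, already the first term, $-v(c_n)/f'(c_n)$, is unbounded along a recurrent
critical orbit. Boundedness has to come from cancellation, and one
might guess that very deep returns destroy it. They do not.

\subsection{The results}

Let $P=\bigcup_{j\ge0}f^{-j}(c)$.

\begin{theorem}\label{main}
The statements (a) and (b) hold for every $S$-unimodal Collet--Eckmann map $f$.
\end{theorem}

The method gives more. For $v:I\to\mathbb C$ consider the conditions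
\begin{itemize}
\item[(V)] there is $L$ with $|v(x)-v(y)|\le L|f(x)-f(y)|^{1/2}$ whenever $x,y$ are both
in $[-1,c]$ or both in $[c,1]$;
\item[(V0)] for each $k\ge1$, $v(y)-v(c_k)=o(|y-c_k|^{1/2})$ as $y\to c_k$.
\end{itemize}
Condition (V) implies that $v$ is continuous, hence bounded. Every Lipschitz $v$
satisfies both conditions, and so does $v=X\circ f$ if $X$ is H\"older with exponent
larger than $\frac12$ (Section~\ref{elementary}).

\begin{theorem}\label{general}
Let $f$ be an $S$-unimodal Collet--Eckmann map and let $v$ satisfy {\rm(V)}.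
\begin{enumerate}
\item[(1)] The TCE has a bounded solution if and only if $v$ is horizontal. In that case,
for each $\gamma\in\mathbb C$ there is exactly one bounded solution $\alpha_\gamma$ with
$\alpha_\gamma(c)=\gamma$. It is continuous at every point of $I\setminus P$. All
$\alpha_\gamma$ coincide on $I\setminus P$, and
$\alpha_\gamma(x)-\alpha_0(x)=\gamma/(f^j)'(x)$ if $f^j(x)=c$.
\item[(2)] If {\rm(V0)} holds as well, the TCE has a continuous solution if and only if $v$
is horizontal and differentiable at $c$. The continuous solution is then unique; it is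
$\alpha_\gamma$ with $\gamma=-v'(c)/f''(c)$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{holder}
\begin{enumerate}
\item[(1)] Let $f$ be an $S$-unimodal Collet--Eckmann map. Statement (b) holds with
``Lipschitz'' replaced by ``$\beta$-H\"older with $\beta>\frac12$''. If $X$ is
$\frac12$-H\"older and $X\circ f$ is horizontal, a bounded solution exists.
\item[(2)] Let $f(x)=1-2x^2$. There is a $\frac12$-H\"older $X$ with $X\circ f$ horizontal
for which no continuous solution exists. For each $\beta\in(0,\frac12)$ there is a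
$\beta$-H\"older $X$ with $X\circ f$ horizontal for which no bounded solution exists.
\end{enumerate}
\end{theorem}

The exponent $\frac12$ reflects the nondegeneracy of $c$: if $X$ is
$\beta$-H\"older, then $X\circ f$ varies by $O(|z-c|^{2\beta})$ near $c$, and this is
divided by $f'(z)\sim f''(c)(z-c)$.

Section~\ref{idea} shows the main idea on the map $1-2x^2$ and lists what the
general case requires. Sections~\ref{prelim}--\ref{binding} prepare the two
derivative estimates that we need. Section~\ref{necess} proves (a).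
Sections~\ref{key} and~\ref{critical} contain the core of the argument, the boundedness
of $(a_n)$. The solutions are built in Section~\ref{construct} and the theorems are
proved in Sections~\ref{proofs} and~\ref{sharp}.

\section{The idea: compare orbits instead of summing}\label{idea}

\subsection{An identity}

Let $\alpha$ be a solution and let $z\ne c$ be close to $c$. Its orbit stays close to
that of $c$ for a while, and so $\alpha(f^i(z))$ should stay close to $a_i$. To
express this we subtract the two recursions. Since we shall use the result before a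
solution is available, we state it for sequences.

\begin{lemma}\label{identity}
Let $z\neq c$, $p\ge1$, and $f^i(z)\ne c$ for $1\le i<p$. Let $A_0,\dots,A_p$ satisfy
$A_{i+1}=v(f^i(z))+f'(f^i(z))A_i$ for $0\le i<p$, and let $a_i$ be as in \eqref{an}. Then
\begin{equation}\label{ident}
f'(z)A_0=-(v(z)-v(c))+\frac{A_p-a_p}{(f^{p-1})'(f(z))}-\sum_{i=1}^{p-1}\frac{e_i}{(f^i)'(f(z))},
\end{equation}
where $e_i=v(f^i(z))-v(c_i)+\big(f'(f^i(z))-f'(c_i)\big)a_i$.
\end{lemma}

\begin{proof}
Put $D_i=A_i-a_i$ for $1\le i\le p$. Then $D_{i+1}=f'(f^i(z))D_i+e_i$ for $1\le i<p$. Since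
$(f^i)'(f(z))=\prod_{k=1}^if'(f^k(z))$, dividing by $(f^i)'(f(z))$ and summing gives
\[
D_1=\frac{D_p}{(f^{p-1})'(f(z))}-\sum_{i=1}^{p-1}\frac{e_i}{(f^i)'(f(z))} .
\]
Finally $f'(z)A_0=A_1-v(z)=D_1+v(c)-v(z)$.
\end{proof}

The dangerous term $v(z)/f'(z)$ of $\alpha_{cand}(z)$ has been replaced by
$(v(z)-v(c))/f'(z)$. The price is that the right side contains $a_1,\dots,a_p$, so one has to
know that the sequence $(a_i)$ is bounded. This is the only place where
horizontality will enter.

\subsection{The map $1-2x^2$}\label{cheb}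

Let $f(x)=1-2x^2$, so $c=0$, $c_1=1$ and $c_k=-1$ for $k\ge2$. From
$f(-\cos\varphi)=-\cos2\varphi$ we get
\begin{equation}\label{chebder}
f^n(-\cos\varphi)=-\cos(2^n\varphi),\qquad
(f^n)'(-\cos\varphi)=\frac{2^n\sin(2^n\varphi)}{\sin\varphi}\quad(\sin\varphi\neq0).
\end{equation}
This map satisfies (i)--(iv): $Sf=-\frac32(f''/f')^2<0$; $f'(-1)=4$; and if
$y=-\cos\varphi$ with $f^n(y)=y$, $y\ne-1$, then $y\neq 1$, $\cos(2^n\varphi)=\cos\varphi$,
$\sin(2^n\varphi)=\pm\sin\varphi\ne0$, and the multiplier is $\pm2^n$. It is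
Collet--Eckmann, since $|(f^k)'(c_1)|=4^k$.

Here horizontality reads $v(0)-\frac14v(1)-\frac1{12}v(-1)=0$. If
$v=X\circ f$ this is $X(1)=\frac13X(-1)$, and then \eqref{an} gives
$a_1=X(1)$ and $a_n=-\frac13X(-1)$ for all $n\ge2$. So $(a_n)$ is bounded
(whereas \eqref{ansum} shows that it grows like $4^n$ if $v$ is not horizontal).

Let $z=\sin s$ with $0<|s|\le\frac\pi8$, and let $p\ge1$ be the integer with
$\frac\pi4<2^p|s|\le\frac\pi2$. Since $z=-\cos(\frac\pi2+s)$ we have
$f(z)=\cos2s$ and $f^i(z)=-\cos2^is$ for $i\ge2$. Hence, for $1\le i<p$, $f^i(z)\ne0$ and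
\[
|f^i(z)-c_i|=1-\cos2^is\le\tfrac12\,4^is^2,
\]
and, for $0\le i\le p-1$, by \eqref{chebder} with $\varphi=\pi+2s$,
\[
|(f^i)'(f(z))|=\frac{2^i|\sin2^{i+1}s|}{|\sin2s|}\ge\frac2\pi\,4^i,
\]
because $|\sin u|\ge\frac2\pi|u|$ for $|u|\le\frac\pi2$. Let $\alpha$ be a solution with
$|\alpha|\le M$, let $|a_i|\le a_*$ for all $i$, and suppose that
\begin{equation}\label{chebB}
|v(f^i(z))-v(c_i)|\le B\,4^is^2\qquad(1\le i<p)
\end{equation}
with $B$ independent of $z$. As $f'$ has Lipschitz constant $4$,
$|e_i|\le(B+2a_*)4^is^2$. So \eqref{ident} with $A_i=\alpha(f^i(z))$, together with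
$4^{-p}\le16s^2/\pi^2$ and $p\le\log_2\frac{\pi}{2|s|}$, gives, as $s\to0$,
\begin{equation}\label{chebest}
\begin{aligned}
\big|f'(z)\alpha(z)+v(z)-v(c)\big|
&\le\frac\pi2\Big((M+a_*)4^{1-p}+(B+2a_*)(p-1)s^2\Big)\\
&=O\big(s^2\log\tfrac1{|s|}\big).
\end{aligned}
\end{equation}

If $X$ is Lipschitz and $v=X\circ f$ is horizontal, then $v$ is Lipschitz, so \eqref{chebB} holds, and
$v(z)-v(c)=X(\cos2s)-X(1)=O(s^2)$. Dividing \eqref{chebest} by
$|f'(z)|=4|\sin s|$ yields $\alpha(z)=O(|s|\log\frac1{|s|})\to0$ as $z\to c$, although the single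
term $v(z)/f'(z)$ is unbounded if $X(1)\ne0$.

\subsection{What the general case requires}\label{needs}

In the example the critical orbit never returns near $c$. In general three
difficulties appear.

\emph{Length of the comparison.} The derivatives $f'(f^i(z))$ and $f'(c_i)$ are
comparable only while $|f^i(z)-c_i|$ is small compared with $|c_i-c|$. So we must
stop the comparison according to this \emph{relative} distance, and it is not
obvious that enough expansion has accumulated by then. It has, whatever the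
recurrence (Lemma~\ref{bind}(b)).

\emph{Boundedness of $(a_n)$.} If $c_n$ is close to $c$, then $a_n$ is itself the value of the
solution at a point close to $c$. Estimating $a_n$ by \eqref{ident} with $z=c_n$ brings in
$a_1,\dots,a_p$ and $a_{n+p}$. We show that these enter with small coefficients and close
the circle (Proposition~\ref{bounded}).

\emph{Excursions.} Between the end of a comparison and the next visit near $c$ the
derivative must not become small. The bound has to be uniform in the size of the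
neighborhood of $c$, which is chosen last (Lemma~\ref{entry}).

\section{Preliminaries}\label{prelim}

From now on $f$ is an $S$-unimodal $(\lambda,H_0)$-Collet--Eckmann map.
For $a,b\in I$ we write $\langle a,b\rangle$ for the closed interval with endpoints $a$
and $b$, in either order.

\subsection{Elementary facts}\label{elementary}

Since $f'(-1)>1$, $f$ increases on $[-1,c]$ and decreases on $[c,1]$, and both
branches map onto $[-1,c_1]$. As $f\in C^3$, $f'\ne0$ off $c$ and $f''(c)\ne0$, there is
$C_0\ge1$ such that on $I$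
\begin{equation}\label{quad}
\begin{gathered}
C_0^{-1}|x-c|\le|f'(x)|\le C_0|x-c|,\qquad
C_0^{-1}|x-c|^2\le c_1-f(x)\le C_0|x-c|^2,\\
|f'(x)-f'(y)|\le C_0|x-y|.
\end{gathered}
\end{equation}
Integrating $|f'(s)|\ge C_0^{-1}|s-c|$ gives, for $x,y$ on the same side of $c$,
\begin{equation}\label{root}
|f(x)-f(y)|\ge(2C_0)^{-1}|x-y|^2 .
\end{equation}

By \eqref{root} a Lipschitz $v$ satisfies (V), and it obviously satisfies (V0). If $X$ is
$\beta$-H\"older with $\beta\ge\frac12$, then $v=X\circ f$ satisfies (V). If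
$\beta>\frac12$, then (V0) holds as well, because $v(y)-v(c_k)=O(|y-c_k|^\beta)$, and
$v'(c)=0$, because $v(z)-v(c)=O(|f(z)-c_1|^\beta)=O(|z-c|^{2\beta})$.

Recall that no $w_n$ vanishes. So $c_k\ne c$ for
$k\ge1$, that is, $c$ is not periodic, and for some $C_1\ge1$
\begin{equation}\label{ce}
|w_{n+1}|\ge C_1^{-1}e^{\lambda n}\ (n\ge0),\qquad
C_0^{-1}|w_n||c_n-c|\le|w_{n+1}|\le C_0|w_n||c_n-c|\ (n\ge1).
\end{equation}
Since $c$ is not periodic, for $x\in P$ the index $j(x)$ with $f^{j(x)}(x)=c$ is unique,
$(f^{j(x)})'(x)\neq0$, and $c_n\notin P$ for $n\ge1$.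

\subsection{Results that we cite}\label{cited}

\begin{itemize}
\item[(N)] (Nowicki \cite{N}; see also Nowicki--Sands \cite{NS}.) For an $S$-unimodal
Collet--Eckmann map there are $K_2\in(0,1]$ and $\lambda_2>0$ with
$|(f^n)'(x)|\ge K_2e^{\lambda_2n}$ whenever $f^n(x)=c$.
\item[(M)] (Ma\~n\'e \cite{Ma}; \cite[Thm.\ III.5.1]{MvS}.) Since all periodic orbits are
repelling, for each open $V\ni c$ there are $C_V,\lambda_V>0$ with
$|(f^n)'(x)|\ge C_Ve^{\lambda_Vn}$ whenever $x,\dots,f^{n-1}(x)\notin V$.
\item[(W)] (Guckenheimer \cite{G}; \cite[Ch.\ II]{MvS}.) $f$ has no \emph{wandering interval},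
that is, no open interval $T$ whose iterates $f^n(T)$, $n\ge0$, are pairwise disjoint and
none of whose points is asymptotic to a periodic orbit.
\end{itemize}

\subsection{No monotone returns, and density of $P$}

Condition (iv) will mostly be used as follows. If an increasing injective map $g$ is
the restriction of $f^{2m}$ to a closed interval which $g$ maps into itself, and if
$g(x)\neq x$ for some $x$ in this interval, then $g^k(x)$ is strictly monotone in $k$ and
converges to a fixed point $s$ of $g$ without reaching it. So $|(f^{2m})'(s)|\le1$, since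
points close to a fixed point with $|(f^{2m})'(s)|>1$ move away from it. This contradicts
(iv). Call this argument (R).

\begin{lemma}\label{noreturn}
There are no $m\ge1$ and nondegenerate closed interval $H$ with endpoint $c$ such that
$f^m(H)\subset H$ and $f^m|_H$ is injective.
\end{lemma}

\begin{proof}
Otherwise $g=f^{2m}|_H$ is an increasing injective self-map of $H$, and $g(c)\ne c$ because
$c$ is not periodic. Apply (R) with $x=c$.
\end{proof}

\begin{lemma}\label{dense}
$P$ is dense in $I$.
\end{lemma}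

\begin{proof}
Suppose not. Then the interior $U$, in $\mathbb R$, of $I\setminus\overline P$ is nonempty. Its
components are open intervals. On a component
$T$ of $U$ the map $f$ is injective with $f'\neq0$, as $c\in P$. The open interval $f(T)$
misses $P$, since $f(x)\in P$ implies $x\in P$; being open, it misses $\overline P$. So $f(T)$
lies in a component of $U$. In particular all $f^n$ are injective on $T$.

\emph{Some component $T$ satisfies $f^m(T)\subset T$ with $m\ge1$.} Then
$f^m$ is strictly monotone on $\overline T$ and maps it into itself, so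
$g=f^{2m}|_{\overline T}$ is an increasing injective self-map of $\overline T$. If $g$ is
the identity, the points of $T$ are neutral periodic points, which (iv) excludes.
Otherwise (R) gives a contradiction.

\emph{No such component exists.} Let $T$ be any component. If $f^n(T)$ met $f^{n+k}(T)$ with
$k\ge1$, both would lie in the same component $T'$, and $f^k(T')$, which lies in one
component and contains $f^{n+k}(T)\subset T'$, would be contained in $T'$. So the intervals
$f^n(T)$ are pairwise disjoint. If some $x\in T$ were asymptotic to a periodic orbit, then,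
this orbit being repelling, some $f^N(x)$ would be periodic, of period $q$ say, and
$f^N(T)\cap f^{N+q}(T)\ne\emptyset$, a contradiction. So $T$ is a wandering interval,
contradicting (W).
\end{proof}

\subsection{Negative Schwarzian derivative as convexity}

Iterates of $f$ have negative Schwarzian derivative on intervals where their derivative
does not vanish, by $S(g_1\circ g_2)=(Sg_1\circ g_2)(g_2')^2+Sg_2$. The following lemma
expresses what we need from this. Its part (b) carries a lower bound for the derivative from a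
point $w$ to a point $x$, provided that $g$ extends beyond $x$ with some room in the image.

\begin{lemma}\label{convex}
Let $g$ be $C^3$ with $g'\ne0$ and $Sg\le0$ on an interval $T$.
\begin{itemize}
\item[(a)] On a closed interval $[a,b]\subset T$, $|g'|\ge\min(|g'(a)|,|g'(b)|)$.
\item[(b)] Let $x$ lie strictly between $w$ and $t$, with
$\langle w,t\rangle\setminus\{t\}\subset T$, and let $g$ extend continuously to $t$. Then
\[
|g'(x)|\ge\Big(\frac{|g(t)-g(x)|}{|g(t)-g(w)|}\Big)^2|g'(w)| .
\]
\end{itemize}
\end{lemma}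

\begin{proof}
Let $\phi=|g'|^{-1/2}=e^{-h/2}$ with $h=\log|g'|$. Then
$\phi''=\phi\big(\frac14h'^2-\frac12h''\big)=-\frac12(Sg)\phi\ge0$, since $h'=g''/g'$ and
$h''=g'''/g'-(g''/g')^2$. So $\phi$ is convex, and (a) says that its maximum over $[a,b]$ is
attained at an endpoint.

(b) By reflection we may assume $w<x<t$. Let $a=\phi(w)$, $b=\phi(x)$, $l=x-w$,
$A=|g(x)-g(w)|=\int_w^x\phi^{-2}$ and $B=|g(t)-g(x)|=\int_x^t\phi^{-2}$, so that
$A+B=|g(t)-g(w)|$. We must show
$b\le a(A+B)/B$. This is clear if $b\le a$, so let $b>a$. On $[w,x]$, $\phi$ lies below its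
chord, hence
\[
A\ge\int_0^l\Big(a+\frac{b-a}lu\Big)^{-2}du=\frac l{ab} .
\]
The slope $\phi'(x)$ is at least the slope $(b-a)/l$ of the chord, and $\phi$ lies above its
tangent at $x$, hence
\[
B\le\int_0^\infty\Big(b+\frac{b-a}lu\Big)^{-2}du=\frac l{b(b-a)} .
\]
So $A/B\ge(b-a)/a$, that is, $(A+B)/B\ge b/a$.
\end{proof}

\section{Derivatives at first entry}\label{entrysec}

For $\delta>0$ let $V_\delta=\{x\in I:c_1-f(x)<\delta^2\}$. By \eqref{quad},
\begin{equation}\label{Vd}
|x-c|\le C_0^{1/2}\delta\ \text{ on }V_\delta,\qquad |x-c|\ge C_0^{-1/2}\delta\ \text{ off }V_\delta .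
\end{equation}
For small $\delta$ this is an open interval around $c$ with closure in $(-1,1)$, both of
whose endpoints are mapped to $c_1-\delta^2$.

Fact (M) bounds derivatives of orbits that avoid $V_\delta$, but with a constant that depends
on $\delta$. At the moment when such an orbit enters $V_\delta$ a uniform bound holds.

\begin{lemma}\label{entry}
There are $\delta_0>0$ and $\kappa\in(0,1]$ such that for all $0<\delta\le\delta_0$ and
$n\ge1$: if $f^i(x)\notin V_\delta$ for $0\le i<n$ and $f^n(x)\in V_\delta$, then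
$|(f^n)'(x)|\ge\kappa$.
\end{lemma}

\begin{proof}
Write $V=V_\delta$, $R=3C_0^{1/2}\delta$, $g=f^n$, $y=g(x)$. Let $\delta_0$ be so small that,
for $\delta\le\delta_0$, $V$ is as described after \eqref{Vd} and
$[c-R,c+R]\subset(-1,1)$. If $y=c$, use (N). Let $y\ne c$. The plan is to find a point $w$ in the
monotone branch of $g$ through $x$ with $g(w)=c$, where (N) gives a lower bound, and to carry
this bound to $x$ with Lemma~\ref{convex}(b). Step 1 provides $w$, and Step 2 provides the room
beyond $x$; see Figure~\ref{fig}.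

Since $f^i(x)\neq c$ for $i<n$, $g'(x)\ne0$. Let $J$ be the closure of the component of
$\{g'\ne0\}$ that contains $x$; $g$ is strictly monotone on $J$. As $g(\pm1)=-1\notin V$,
we have $x\ne\pm1$, so $x$ is interior to $J$. An endpoint $e$ of $J$ either is
$\pm1$, with $g(e)=-1$, or satisfies $f^j(e)=c$ for some $0\le j<n$, with $g(e)=c_{n-j}$. Let
$e'$ be the endpoint for which $g(e')$ lies on the same side of $y$ as $c$, and $e''$ the
other one. Then $g(e'')\neq y$ lies on the side of $y$ away from $c$; in particular $g(e'')$ and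
$y$ lie on the same side of $c$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]
\draw (0,1.7)--(10,1.7);
\draw (0,0)--(10,0);
\draw[line width=2pt] (2.2,0)--(4.2,0);
\foreach \a/\b in {0.5/0.8,2.8/3.2,4.6/3.9,7.6/6.4,9.5/9.2}
 {\draw[dotted] (\a,1.7)--(\b,0); \fill (\a,1.7) circle (1.6pt); \fill (\b,0) circle (1.6pt);}
\node[above] at (0.5,1.75) {$e'$};
\node[above] at (2.8,1.75) {$w$};
\node[above] at (4.6,1.75) {$x$};
\node[above] at (7.6,1.75) {$t$};
\node[above] at (9.5,1.75) {$e''$};
\node[below] at (0.8,-0.05) {$g(e')$};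
\node[below] at (3.2,-0.1) {$c$};
\node[below] at (3.9,-0.1) {$y$};
\node[below] at (6.4,-0.1) {$r$};
\node[below] at (9.2,-0.05) {$g(e'')$};
\node[above] at (2.4,0.02) {$V$};
\end{tikzpicture}
\caption{A monotone branch $g=f^n$ on an interval with endpoints $e',e''$ (top) and its
image (bottom). The thick interval is $V$, which contains $y=g(x)$. The image covers $c$ on
one side of $y$ and a point $r$ with $|r-c|=R\ge3|y-c|$ on the other.}
\label{fig}
\end{figure}

\emph{Step 1: $c$ lies strictly between $y$ and $g(e')$.} If not, we construct a monotone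
return to $c$. In that case $g(e')\ne y$ lies in
$\langle y,c\rangle\subset V$. As $-1\notin V$, $g(e')=c_m$ with $f^j(e')=c$,
$m=n-j\ge1$. Then $f^j$ maps $\langle x,e'\rangle$ injectively onto
$\langle f^j(x),c\rangle$ with $f^j(x)\notin V$, and $f^m$ is injective on
$\langle f^j(x),c\rangle$ with image $\langle y,c_m\rangle$. The interval
$\langle f^j(x),c\rangle$ contains the part $H_1$ of $\overline V$ on one side of $c$
(with $c$ included). Let $H$ be the part of $\overline V$, again with $c$ included, on the side of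
$c$ that contains $y$. Then $f(H)=[c_1-\delta^2,c_1]=f(H_1)$. Since $f^m$ is injective on $H_1$,
$f^{m-1}$ is injective on $f(H_1)=f(H)$. Hence $f^m$ is injective on $H$, and
\[
f^m(H)=f^m(H_1)\subset\langle y,c_m\rangle\subset\langle y,c\rangle\subset H .
\]
This contradicts Lemma~\ref{noreturn}.

So there is $w$ strictly between $e'$ and $x$ with $g(w)=c$. By (N), $|g'(w)|\ge K_2$.

\emph{Step 2: $|g(e'')-c|\ge R$, if $\delta_0$ is small.} Suppose $|g(e'')-c|<R$. We find an
iterate $f^m$ with $|c_m-c|<R$ whose derivative is so large that $m$ is bounded in terms of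
$f$ alone; for small $\delta_0$ there is no such $m$.

By the choice of $\delta_0$, $g(e'')\ne-1$. So $g(e'')=c_m$ with $f^j(e'')=c$, $m=n-j\ge1$ and
$|c_m-c|<R$. Let $Z=f^j(w)$.
Then $f^j$ maps $\langle w,e''\rangle$ injectively onto $\langle Z,c\rangle$. This interval
contains $f^j(x)\notin V$, so $Z\notin V$. Moreover $f^m$ is injective on
$\langle Z,c\rangle$ with image $\langle c,c_m\rangle$, $f^m(Z)=c$, and $(f^m)'\ne0$ in the
interior.

Let $Z'$ be the point on the same side of $c$ as $c_m$ with $f(Z')=f(Z)$, and let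
$H=\langle c,Z'\rangle$. Since $f(H)=f(\langle Z,c\rangle)=[f(Z),c_1]$, $f^m$ is injective on $H$ and
$f^m(H)=\langle c,c_m\rangle$. By Lemma~\ref{noreturn}, $f^m(H)\not\subset H$. Both intervals
start at $c$ in the same direction, so $|Z'-c|<|c_m-c|<R$. On $[f(Z'),c_1]$ the derivative
of $f^{m-1}$ does not vanish: in the interior by the above; at $c_1$ because $w_m\ne0$; and at
$f(Z')$ because $f^m(Z')=c$ and $c$ is not periodic. By \eqref{quad}, \eqref{ce} and (N),
\[
|w_m|=\frac{|w_{m+1}|}{|f'(c_m)|}\ge\frac{C_1^{-1}e^{\lambda m}}{C_0R},\qquad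
|(f^{m-1})'(f(Z'))|=\frac{|(f^m)'(Z')|}{|f'(Z')|}\ge\frac{K_2e^{\lambda_2m}}{C_0R} .
\]
Put $b=\min(C_1^{-1},K_2)/C_0$ and $\mu=\min(\lambda,\lambda_2)$. Since
$f^{m-1}(c_1)=c_m$, $f^{m-1}(f(Z'))=c$ and $c_1-f(Z')=c_1-f(Z)\ge\delta^2$,
Lemma~\ref{convex}(a) gives
\[
R>|c_m-c|\ge\frac{be^{\mu m}}R\,(c_1-f(Z'))\ge\frac{be^{\mu m}\delta^2}R .
\]
As $R^2=9C_0\delta^2$, we get $be^{\mu m}\le9C_0$, so $m\le m_*$ with $m_*\ge1$ depending only on $f$.
But $0<|c_m-c|<3C_0^{1/2}\delta$ is impossible for $m\le m_*$ if
$3C_0^{1/2}\delta_0\le\min_{1\le m\le m_*}|c_m-c|$.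

\emph{Step 3.} Let $r$ be the point with $|r-c|=R$ on the same side of $c$ as $y$. Since
$|y-c|\le C_0^{1/2}\delta=R/3$, Step 2 shows that $r=g(t)$ for some $t\neq x$ in
$\langle x,e''\rangle$. On $\langle w,t\rangle\setminus\{t\}$ the derivative of $g$ does not
vanish, and $|g(t)-g(x)|=R-|y-c|\ge\frac23R=\frac23|g(t)-g(w)|$. So Lemma~\ref{convex}(b)
gives $|g'(x)|\ge\frac49|g'(w)|\ge\frac49K_2$. Put $\kappa=\frac49K_2$.
\end{proof}

\section{Binding}\label{binding}

We now decide how long the orbits of $z$ and $c$ are compared. By \eqref{quad} the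
ratio $f'(u)/f'(c_i)$ differs from $1$ by at most $C_0^2|u-c_i|/|c_i-c|$. To keep products of
such ratios bounded we require these quotients to be summable. Put
\[
\theta=\lambda/2,\quad\zeta=\frac1{4C_0^2},\qquad
p(z)=\min\{i\ge1:\ |f^i(z)-c_i|>\zeta e^{-\theta i}|c_i-c|\}\quad(z\in I\setminus\{c\}).
\]
From now on $C\ge1$ denotes constants depending only on $f$ (with $\lambda$ and $H_0$ fixed), and
in particular not on the numbers $\sigma,\delta$ chosen below or on $v$; they may change from line
to line.

\begin{lemma}\label{bind}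
Let $z\ne c$. Then $p=p(z)<\infty$, and $p(z)\to\infty$ as $z\to c$. Moreover:
\begin{itemize}
\item[(a)] For $1\le i\le p$, $f^{i-1}$ is injective on $[f(z),c_1]$,
$C^{-1}|w_i|\le|(f^{i-1})'|\le C|w_i|$ there, and
$C^{-1}|w_i||z-c|^2\le|f^i(z)-c_i|\le C|w_i||z-c|^2$.
\item[(b)] $|z-c||w_p|\ge C^{-1}e^{\lambda p/4}$, and
$C^{-1}|z-c||w_p|\le|(f^p)'(z)|\le C|z-c||w_p|$.
\item[(c)] For $1\le i<p$, $f^i(z)$ and $c_i$ lie strictly on the same side of $c$, and
\[
|z-c|^2|w_i|\le Ce^{-\theta i}|c_i-c|,\qquad
\rho_i(z):=\frac{|z-c|}{|c_i-c|}\le Ce^{-\lambda i/2} .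
\]
\end{itemize}
Consequently $S(z):=\sum_{1\le i<p(z)}\rho_i(z)\to0$ as $z\to c$.
\end{lemma}

\begin{proof}
(a) Here $i$ is finite, and we do not use $p<\infty$. We prove injectivity by induction on $i$;
$i=1$ is trivial. If it holds for some $i<p$, then
$f^{i-1}([f(z),c_1])=\langle f^i(z),c_i\rangle$. Each $u$ in this interval satisfies
$|u-c_i|\le\zeta e^{-\theta i}|c_i-c|<|c_i-c|$. So the interval does not contain $c$, $f$ is
injective on it, and $f^i$ is injective on $[f(z),c_1]$. Moreover, by \eqref{quad},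
\[
\Big|\frac{f'(u)}{f'(c_i)}-1\Big|\le C_0^2\zeta e^{-\theta i}=\tfrac14e^{-\theta i} .
\]
For $\xi\in[f(z),c_1]$ we have $(f^{i-1})'(\xi)=\prod_{k=1}^{i-1}f'(f^{k-1}(\xi))$ with
$f^{k-1}(\xi)\in\langle f^k(z),c_k\rangle$, and $w_i=\prod_{k=1}^{i-1}f'(c_k)$. Since the products
$\prod_k(1\pm\frac14e^{-\theta k})$ are bounded away from $0$ and $\infty$, the derivative
bounds follow. The last claim follows from the mean value theorem and
$C_0^{-1}|z-c|^2\le c_1-f(z)\le C_0|z-c|^2$.

If $p=\infty$, then $2\ge|f^i(z)-c_i|\ge C^{-1}|w_i||z-c|^2\to\infty$, which is absurd. The condition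
$p(z)>k$ is a finite set of inequalities which hold strictly at $z=c$, since $c_i\ne c$; so it holds
near $c$, and $p(z)\to\infty$ as $z\to c$.

(b) By (a) and the definition of $p$, $C|w_p||z-c|^2\ge|f^p(z)-c_p|>\zeta e^{-\theta p}|c_p-c|$.
Multiply by $|w_p|$ and use $|w_p||c_p-c|\ge C_0^{-1}|w_{p+1}|$ from \eqref{ce}:
\[
(|w_p||z-c|)^2\ge C^{-1}e^{-\theta p}|w_{p+1}|\ge C^{-1}e^{(\lambda-\theta)p}=C^{-1}e^{\lambda p/2} .
\]
The second claim follows from $(f^p)'(z)=f'(z)\,(f^{p-1})'(f(z))$, \eqref{quad} and (a).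

(c) The first claim was shown in the proof of (a); the second is (a) combined with
$|f^i(z)-c_i|\le\zeta e^{-\theta i}|c_i-c|$. Dividing it by $|w_i||c_i-c|^2$ and using \eqref{ce} gives
\[
\rho_i(z)^2\le\frac{Ce^{-\theta i}}{|w_i||c_i-c|}\le\frac{Ce^{-\theta i}}{|w_{i+1}|}\le Ce^{-(\theta+\lambda)i} .
\]

For fixed $i$, $\rho_i(z)\to0$ as $z\to c$. So $S(z)\to0$ by dominated convergence.
\end{proof}

The proof of (b) is the point where one would expect to need a bound on recurrence. If $c_p$ is
very close to $c$, the comparison ends early and $|w_p||z-c|^2$ may be tiny; but then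
$|w_{p+1}|=|f'(c_p)||w_p|$ still satisfies the Collet--Eckmann bound, so $|w_p|$ must be
correspondingly large. The factor $|c_p-c|$ drops out.

\medskip
\noindent\textbf{Choice of $\sigma$ and $\delta$.} Let $C_2\ge1$ be such that
$|(f^p)'(z)|\ge C_2^{-1}e^{\lambda p/4}$ for all $z\ne c$, $p=p(z)$, which is possible by
Lemma~\ref{bind}(b). Let $C_3,C_4\ge1$ be the constants that appear
in \eqref{case1} and \eqref{onP} below. They depend only on $f$, and not on $\sigma$ and $\delta$,
so there is no circularity in the following choice. Fix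
\[
\sigma\in(0,1),\qquad \sigma\le\frac{\kappa}{2C_k}\quad(k=2,3,4),
\]
and then fix $\delta\le\delta_0$ such that
\begin{equation}\label{delta}
S(z)\le\sigma,\quad e^{-\lambda p(z)/4}\le\sigma\quad(z\in V_\delta\setminus\{c\});\qquad
e^{-\lambda n/2}\le\sigma\ \text{ whenever }c_n\in V_\delta,\ n\ge1 .
\end{equation}
The first two conditions can be met by Lemma~\ref{bind}, and the last one because $c_n\ne c$ for
the finitely many $n\ge1$ with $e^{-\lambda n/2}>\sigma$. By (M) there is $K_\delta<\infty$ with
\begin{equation}\label{Kd}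
\sum_{0\le i<m}\frac1{|(f^{i+1})'(x)|}\le K_\delta\quad\text{if }f^i(x)\notin V_\delta
\text{ for }0\le i<m\qquad(m\le\infty).
\end{equation}

\begin{lemma}\label{growth}
If $x\notin P$, then $\sup_n|(f^n)'(x)|=\infty$.
\end{lemma}

\begin{proof}
Note that $(f^n)'(x)\ne0$ for all $n$. If some tail of the orbit avoids $V_\delta$, use (M).
Otherwise let $z$ be the first point of the orbit in $V_\delta$; $z\ne c$, since $x\notin P$. Let
$p=p(z)$, and let $m\ge0$ be least with
$f^{p+m}(z)\in V_\delta$. By the choice of $C_2$ and, if $m\ge1$, Lemma~\ref{entry},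
$|(f^{p+m})'(z)|\ge\kappa C_2^{-1}e^{\lambda p/4}\ge\kappa C_2^{-1}\sigma^{-1}\ge2$. Repeat from
$f^{p+m}(z)$. After $k$ steps the derivative is at least $2^k$ times a nonzero
constant.
\end{proof}

\section{Necessity and uniqueness}\label{necess}

\begin{proposition}\label{nec}
Let $v$ be bounded.
\begin{itemize}
\item[(1)] If the TCE has a bounded solution, with any value at $c$, then $v$ is horizontal.
\item[(2)] The difference $\beta$ of two bounded solutions vanishes on $I\setminus P$, and
$\beta(x)=\beta(c)/(f^{j(x)})'(x)$ for $x\in P$.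
\end{itemize}
In particular, statement (a) holds for $f$.
\end{proposition}

\begin{proof}
(1) A solution satisfies $\alpha(c_n)=a_n$, so by \eqref{ansum}
$\sum_{j<n}v(c_j)/w_{j+1}=\alpha(c_n)/w_n$. This tends to $0$ if $\alpha$ is bounded, and
$w_{j+1}=(f^j)'(c_1)$.

(2) We have $\beta(f^n(x))=(f^n)'(x)\beta(x)$. If $x\notin P$, Lemma~\ref{growth} and the boundedness
of $\beta$ give $\beta(x)=0$. If $x\in P$, take $n=j(x)$.

If both solutions vanish at $c$, then $\beta(c)=0$, so $\beta=0$ by (2). With (1), this is (a).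
\end{proof}

\section{The comparison estimate}\label{key}

We insert the binding estimates into the identity of Lemma~\ref{identity}.

\begin{lemma}\label{compare}
Let $v$ satisfy {\rm(V)}, $z\ne c$, $p=p(z)$, and let $A_0,\dots,A_p$ satisfy
$A_{i+1}=v(f^i(z))+f'(f^i(z))A_i$ for $0\le i<p$. Then, with $a_i$ as in \eqref{an},
\begin{equation}\label{comp}
\Big|A_0+\frac{v(z)-v(c)}{f'(z)}\Big|\le C\Big(\frac{|A_p|+|a_p|}{|z-c||w_p|}
+\sum_{1\le i<p}\big(\rho_i(z)|a_i|+\varepsilon_i(z)\big)\Big),
\end{equation}
where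
\[
\varepsilon_i(z)=\frac{|v(f^i(z))-v(c_i)|}{|z-c||w_{i+1}|}\le CLe^{-\lambda i/2}.
\]
Moreover $|v(z)-v(c)|/|f'(z)|\le CL$.
\end{lemma}

\begin{proof}
By Lemma~\ref{bind}(c), $f^i(z)\ne c$ for $1\le i<p$, so \eqref{ident} applies; divide it by $f'(z)$. By
Lemma~\ref{bind}(a), $|(f^i)'(f(z))|\ge C^{-1}|w_{i+1}|$ for $0\le i\le p-1$, and by \eqref{quad}
$|f'(z)|\ge C^{-1}|z-c|$. The two parts of $e_i$ give $\varepsilon_i(z)$ and $\rho_i(z)|a_i|$, because
\[
\frac{|f'(f^i(z))-f'(c_i)|}{|z-c||w_{i+1}|}\le\frac{C|w_i||z-c|^2}{|z-c||w_{i+1}|}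
=\frac{C|z-c|}{|f'(c_i)|}\le C\rho_i(z).
\]
By Lemma~\ref{bind}(c), $f^i(z)$ and $c_i$ are on the same side of $c$ for $1\le i<p$. So (V), and
Lemma~\ref{bind}(a) for the index $i+1\le p$, give
\[
|v(f^i(z))-v(c_i)|\le L|f^{i+1}(z)-c_{i+1}|^{1/2}\le CL|w_{i+1}|^{1/2}|z-c| ,
\]
whence $\varepsilon_i(z)\le CL|w_{i+1}|^{-1/2}\le CLe^{-\lambda i/2}$. Finally
$|v(z)-v(c)|\le L|f(z)-c_1|^{1/2}\le CL|z-c|\le CL|f'(z)|$.
\end{proof}

\section{Boundedness along the critical orbit}\label{critical}

\begin{proposition}\label{bounded}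
Let $v$ satisfy {\rm(V)} and be horizontal. Then $a_*:=\sup_n|a_n|<\infty$.
\end{proposition}

If we already knew that $N=\sup|a_n|$ is finite, we could argue as follows. At a close return, apply
\eqref{comp} with $z=c_n$, $A_i=a_{n+i}$; by \eqref{delta} this gives $|a_n|\le CL+C\sigma N$. Away
from $c$, iterate the recursion up to the next entry into $V_\delta$. The result would be $N\le K+\frac12N$.
But a priori we only know the bound \eqref{apriori} below, which may grow exponentially. So we use weights $b_n$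
which dominate this bound and tend to $1$ as a parameter $\varepsilon\to0$. The point is that they
behave like constants in all the estimates.

\begin{proof}
By \eqref{ansum} and horizontality, $a_n=-w_n\sum_{j\ge n}v(c_j)/w_{j+1}$. With \eqref{ce},
\begin{equation}\label{apriori}
|a_n|\le C\|v\|_\infty|w_n|e^{-\lambda n} .
\end{equation}
For $\varepsilon\in(0,1)$ let
\[
b_n=1+\varepsilon|w_n|e^{-\lambda n/2},\qquad N_\varepsilon=\sup_{n\ge1}|a_n|/b_n .
\]
By \eqref{apriori}, $N_\varepsilon\le C\|v\|_\infty\varepsilon^{-1}<\infty$.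

\emph{Case 1: $c_n\in V_\delta$, $n\ge1$.} Apply Lemma~\ref{compare} with $z=c_n$, $p=p(c_n)$ and
$A_i=a_{n+i}$. By \eqref{ce},
\begin{equation}\label{inv}
\frac1{|z-c|}\le\frac{C_0|w_n|}{|w_{n+1}|}\le C|w_n|e^{-\lambda n} .
\end{equation}
We check that each weight on the right side of \eqref{comp} enters with at most $C\sigma b_n$, using
\eqref{delta} and Lemma~\ref{bind}.
\begin{itemize}
\item Since $|w_{n+p}|=|w_n||(f^p)'(z)|\le C|w_n||z-c||w_p|$,
\[
\frac{b_{n+p}}{|z-c||w_p|}\le Ce^{-\lambda p/4}+C\varepsilon|w_n|e^{-\lambda(n+p)/2}\le C\sigma b_n .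
\]
\item By \eqref{inv} and $e^{-\lambda n}\le\sigma e^{-\lambda n/2}$,
\[
\frac{b_p}{|z-c||w_p|}\le Ce^{-\lambda p/4}+\frac{\varepsilon e^{-\lambda p/2}}{|z-c|}
\le C\sigma+C\varepsilon|w_n|e^{-\lambda n}\le C\sigma b_n .
\]
\item By Lemma~\ref{bind}(c) and \eqref{inv},
\[
\rho_i(z)|w_i|=\frac{|z-c|^2|w_i|}{|c_i-c|}\cdot\frac1{|z-c|}\le Ce^{-\theta i}|w_n|e^{-\lambda n},
\]
so, again by $e^{-\lambda n}\le\sigma e^{-\lambda n/2}$,
\[
\sum_{1\le i<p}\rho_i(z)b_i\le S(z)+C\varepsilon|w_n|e^{-\lambda n}\le C\sigma b_n .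
\]
\end{itemize}
Since $|a_k|\le N_\varepsilon b_k$ for all $k$ and $\sum_i\varepsilon_i(z)\le CL$, Lemma~\ref{compare} gives,
with a constant $C_3\ge1$ depending only on $f$,
\begin{equation}\label{case1}
|a_n|\le CL+C_3\sigma N_\varepsilon b_n\qquad(c_n\in V_\delta).
\end{equation}

\emph{Case 2: $c_n\notin V_\delta$, $n\ge1$.} Iterating \eqref{an}, for all $m\ge1$
\[
a_n=-\sum_{0\le i<m}\frac{v(c_{n+i})}{(f^{i+1})'(c_n)}+\frac{a_{n+m}}{(f^m)'(c_n)} .
\]
If the orbit of $c_n$ never enters $V_\delta$, let $m\to\infty$. By \eqref{apriori} the last term,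
which equals $w_na_{n+m}/w_{n+m}$, tends to $0$, so $|a_n|\le K_\delta\|v\|_\infty$ by \eqref{Kd}. Otherwise let $m$ be
the first entry time. By Lemma~\ref{entry}, $|(f^m)'(c_n)|\ge\kappa$, and
\[
\frac{b_{n+m}}{|(f^m)'(c_n)|}\le\kappa^{-1}+\varepsilon|w_n|e^{-\lambda(n+m)/2}\le\kappa^{-1}b_n .
\]
Using \eqref{case1} for $a_{n+m}$, and \eqref{Kd} for the sum,
\[
|a_n|\le K_\delta\|v\|_\infty+\kappa^{-1}CL+\kappa^{-1}C_3\sigma N_\varepsilon b_n .
\]

By the choice of $\sigma$, $\kappa^{-1}C_3\sigma\le\frac12$. As $b_n\ge1$ and $\kappa\le1$, both cases give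
$N_\varepsilon\le K+\frac12N_\varepsilon$ with $K=K_\delta\|v\|_\infty+\kappa^{-1}CL$ independent of
$\varepsilon$. So $N_\varepsilon\le2K$, that is, $|a_n|\le2K(1+\varepsilon|w_n|e^{-\lambda n/2})$. Letting
$\varepsilon\to0$ for fixed $n$, $|a_n|\le2K$.
\end{proof}

\section{Construction of the solutions}\label{construct}

Let $v$ satisfy (V) and be horizontal, and let $\gamma\in\mathbb C$. On $P$ the equation leaves no
choice once $\alpha(c)$ is given: put $\alpha(c)=\gamma$ and, by induction on $j(x)$,
\begin{equation}\label{defP}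
\alpha(x)=\frac{\alpha(f(x))-v(x)}{f'(x)}\qquad(x\in P\setminus\{c\}).
\end{equation}
We show that $\alpha$ is bounded on $P$ and then extend it to $I$ by continuity off $P$.

\medskip
\noindent\textbf{Boundedness on $P$.} Let $M_k=\max\{|\alpha(x)|:x\in P\cap V_\delta,\ j(x)\le k\}$; the
set is finite, because $f^{-j}(c)$ has at most $2^j$ points, and it is not empty, because $c$ is
admitted. If $x\in P\setminus V_\delta$,
let $m\le j(x)$ be its first entry time into $V_\delta$. Iterating \eqref{defP} $m$ times and using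
\eqref{Kd} and Lemma~\ref{entry},
\[
|\alpha(x)|\le K_\delta\|v\|_\infty+\kappa^{-1}M_{j(x)} .
\]
As $\kappa\le1$, this holds for $x\in P\cap V_\delta$ as well. Now let $z\in P\cap V_\delta$, $z\ne c$,
$p=p(z)$. By Lemma~\ref{bind}(c), $f^i(z)\ne c$ for $0\le i<p$. So $j(z)\ge p$,
$j(f^p(z))\le j(z)-1$, and Lemma~\ref{compare} applies with $A_i=\alpha(f^i(z))$. With
Proposition~\ref{bounded}, Lemma~\ref{bind}(b) and \eqref{delta},
\begin{equation}\label{onP}
|\alpha(z)|\le C(L+a_*)+C_4\sigma|\alpha(f^p(z))|
\le C(L+a_*)+C_4\sigma\big(K_\delta\|v\|_\infty+\kappa^{-1}M_{j(z)-1}\big),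
\end{equation}
where $C_4\ge1$ depends only on $f$. Since $C_4\sigma\kappa^{-1}\le\frac12$, we get
$M_k\le\max(|\gamma|,K'+\frac12M_{k-1})$ for $k\ge1$ with $K'$ independent of $k$. As $M_0=|\gamma|$, induction
gives $M_k\le\max(|\gamma|,2K')$. Hence $\alpha$ is bounded on $P$.

\medskip
\noindent\textbf{Oscillation.} For $x\in I$ let
\[
\Omega(x)=\lim_{r\to0}\,\sup\{|\alpha(y)-\alpha(y')|:\ y,y'\in P,\ |y-x|<r,\ |y'-x|<r\},
\]
which makes sense because $P$ is dense (Lemma~\ref{dense}). It is bounded in $x$. For $x\ne c$ and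
$y,y'\in P$ near $x$, \eqref{defP} gives
\[
\alpha(y)-\alpha(y')=\frac{\alpha(f(y))-\alpha(f(y'))}{f'(y)}
+\alpha(f(y'))\Big(\frac1{f'(y)}-\frac1{f'(y')}\Big)-\Big(\frac{v(y)}{f'(y)}-\frac{v(y')}{f'(y')}\Big).
\]
Since $\alpha|_P$ is bounded, $v,f'$ are continuous and $f'(x)\ne0$, letting $y,y'\to x$ yields
\begin{equation}\label{osc}
\Omega(x)\le\frac{\Omega(f(x))}{|f'(x)|}\qquad(x\ne c).
\end{equation}
If $x\notin P$, then $\Omega(x)\le\Omega(f^n(x))/|(f^n)'(x)|$ for all $n$, so $\Omega(x)=0$ by
Lemma~\ref{growth}. Hence we may define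
\[
\alpha(x)=\lim_{P\ni y\to x}\alpha(y)\qquad(x\in I\setminus P).
\]
Then $\alpha$ is bounded on $I$. It is continuous at each $x\in I\setminus P$, since each value of
$\alpha$ near $x$ is a value, or a limit of values, of $\alpha|_P$ near $x$. If $x\in P$ and
$\Omega(x)=0$, then $\alpha|_P$ is continuous at $x$, and $\alpha$ is continuous at $x$ for the same
reason. Thus
\begin{equation}\label{contP}
\text{if }\Omega\equiv0\text{ on }P,\text{ then }\alpha\text{ is continuous on }I .
\end{equation}

\medskip
\noindent\textbf{The equation.} On $P\setminus\{c\}$ the TCE is \eqref{defP}. If $x\notin P$, then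
$f(x)\notin P$, so $\alpha$ is continuous at $x$ and at $f(x)$; let $P\ni y\to x$ in
$\alpha(f(y))=v(y)+f'(y)\alpha(y)$. At $c$ we use that
$c_1\notin P$, so $\alpha$ is continuous at $c_1$, and that $\alpha$ is bounded:
\[
\alpha(c_1)=\lim_{P\setminus\{c\}\ni z\to c}\alpha(f(z))=\lim_{P\setminus\{c\}\ni z\to c}\big(v(z)+f'(z)\alpha(z)\big)=v(c),
\]
which is the TCE at $c$. So $\alpha=:\alpha_\gamma$ is a bounded solution on $I$ with
$\alpha_\gamma(c)=\gamma$.

\medskip
\noindent\textbf{Behavior at $c$.} Let $M=\sup_I|\alpha_\gamma|$. Lemma~\ref{compare} with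
$A_i=\alpha_\gamma(f^i(z))$, and Lemma~\ref{bind}(b), give for all $z\ne c$
\begin{equation}\label{atc}
\Big|\alpha_\gamma(z)+\frac{v(z)-v(c)}{f'(z)}\Big|\le C(M+a_*)e^{-\lambda p(z)/4}+Ca_*S(z)
+C\sum_{1\le i<p(z)}\varepsilon_i(z).
\end{equation}
\emph{If {\rm(V0)} holds, the right side tends to $0$ as $z\to c$.} Indeed $p(z)\to\infty$ and $S(z)\to0$ by
Lemma~\ref{bind}. For fixed $i$ and $z$ close to $c$, $|f^i(z)-c_i|\le C|w_i||z-c|^2$, so
$|v(f^i(z))-v(c_i)|=o(|z-c|)$ by (V0), that is, $\varepsilon_i(z)\to0$. As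
$\varepsilon_i(z)\le CLe^{-\lambda i/2}$, the sum tends to $0$ by dominated convergence.

\section{Proofs of the positive results}\label{proofs}

\begin{proof}[Proof of Theorem~\ref{general}]
(1) Necessity of horizontality is Proposition~\ref{nec}(1). If $v$ is horizontal,
Section~\ref{construct} gives for each $\gamma$ a bounded solution $\alpha_\gamma$ with
$\alpha_\gamma(c)=\gamma$ that is continuous off $P$. Uniqueness and the comparison of
$\alpha_\gamma$ with $\alpha_0$ are Proposition~\ref{nec}(2).

(2) A continuous solution is bounded. So, if there is one, $v$ is horizontal, and by (1) the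
solution is $\alpha_\gamma$ with $\gamma$ its value at $c$. Suppose now that $v$ is horizontal.
By \eqref{atc} and (V0),
$\alpha_\gamma(z)+\frac{v(z)-v(c)}{f'(z)}\to0$ as $z\to c$. Since $f'(z)\sim f''(c)(z-c)$,
\[
\alpha_\gamma(z)\to\gamma\quad\Longleftrightarrow\quad\frac{v(z)-v(c)}{f'(z)}\to-\gamma
\quad\Longleftrightarrow\quad v'(c)\text{ exists and equals }-\gamma f''(c).
\]
If $\alpha_\gamma$ is continuous, the left statement holds, so $v'(c)$ exists and
$\gamma=-v'(c)/f''(c)$; in particular there is at most one continuous solution. Conversely, let $v'(c)$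
exist and put $\gamma=-v'(c)/f''(c)$. Then $\alpha_\gamma(z)\to\gamma=\alpha_\gamma(c)$, so $\Omega(c)=0$
for the function $\Omega$ belonging to $\alpha_\gamma$.
By \eqref{osc}, applied $j(x)$ times, $\Omega(x)\le\Omega(c)/|(f^{j(x)})'(x)|=0$ for $x\in P$, and
$\alpha_\gamma$ is continuous by \eqref{contP}.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{main} and~\ref{holder}(1)]
Statement (a) is part of Proposition~\ref{nec}. Let $X$ be $\beta$-H\"older with
$\beta>\frac12$ (for instance Lipschitz, $\beta=1$) and let $v=X\circ f$ be horizontal. By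
Section~\ref{elementary}, (V) and (V0) hold and $v'(c)=0$. So Theorem~\ref{general}(2) shows that
$\alpha=\alpha_0$ is continuous; it solves the TCE and $\alpha(c)=0$. If $\beta=\frac12$, (V)
holds, and Theorem~\ref{general}(1) gives a bounded solution.

It remains to identify $\alpha=\alpha_0$ with $\alpha_{cand}$ for $\beta>\frac12$. The TCE gives
\[
\alpha(x)=-\sum_{0\le i<n}\frac{v(f^i(x))}{(f^{i+1})'(x)}+\frac{\alpha(f^n(x))}{(f^n)'(x)}
\quad\text{as long as }(f^n)'(x)\ne0 .
\]
If $f^j(x)=c$, take $n=j$: since $\alpha(c)=0$, $\alpha(x)=\alpha_{cand}(x)$. If $x\notin P$ and the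
series $\alpha_{cand}(x)$ converges, choose $n_k\to\infty$ with $|(f^{n_k})'(x)|\to\infty$, which is
possible by Lemma~\ref{growth}. Along $n_k$ the last term tends to $0$, so
$\alpha(x)=\alpha_{cand}(x)$.
\end{proof}

\begin{remark}
The last argument uses only convergence of the series $\alpha_{cand}(x)$, not absolute convergence.
\end{remark}

\section{Sharpness of the exponent}\label{sharp}

\begin{proof}[Proof of Theorem~\ref{holder}(2)]
Let $f(x)=1-2x^2$. By Section~\ref{cheb}, $f$ is an $S$-unimodal Collet--Eckmann map with $c=0$,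
$c_1=1$ and $c_k=-1$ for $k\ge2$. For $0<\beta\le\frac12$ let
\[
X(y)=\Big(\frac{1-y}2\Big)^\beta\,\frac{1+y}2,\qquad v(x)=X(f(x))=|x|^{2\beta}(1-x^2).
\]
$X$ is $\beta$-H\"older, being the product of a $\beta$-H\"older and a Lipschitz function. As
$v(0)=v(\pm1)=0$, we have $v(c_k)=0$ for all $k\ge0$; so $v$ is horizontal and $a_n=0$ for all
$n\ge1$. Suppose that $\alpha$ is a bounded solution.

Let $z=\sin s$ and $p$ be as in Section~\ref{cheb}. For $1\le i<p$, $f^i(z)=\pm\cos2^is$, so
$|v(f^i(z))-v(c_i)|=|v(f^i(z))|\le\sin^2(2^is)\le4^is^2$, which is \eqref{chebB} with $B=1$. Since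
$f'(z)=-4z$ and $v(c)=0$, \eqref{chebest} becomes
\[
4z\,\alpha(z)=v(z)+O\big(s^2\log\tfrac1{|s|}\big)=|z|^{2\beta}(1+o(1))\qquad(z\to0),
\]
because $2\beta\le1$.

If $\beta<\frac12$, then $|\alpha(z)|\sim\frac14|z|^{2\beta-1}\to\infty$, a contradiction. So no bounded
solution exists. If $\beta=\frac12$, then $\alpha(z)\to\pm\frac14$ as $z\to0^\pm$. A continuous
solution would be bounded, so no continuous solution exists, whatever value is assigned at $c$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BS} Viviane Baladi and Daniel Smania, \emph{Linear response for smooth deformations of generic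
nonuniformly hyperbolic unimodal maps}, arXiv:1003.5592 (2010).
\bibitem{G} Guckenheimer, Comm. Math. Phys. \textbf{70} (1979).
\bibitem{Ma} Ma\~n\'e, Comm. Math. Phys. \textbf{100} (1985).
\bibitem{MvS} de Melo and van Strien, \emph{One-Dimensional Dynamics}.
\bibitem{N} Nowicki, Ergodic Theory Dynam. Systems \textbf{8} (1988), 425--435.
\bibitem{NS} Nowicki and Sands, Invent. Math. \textbf{132} (1998).
\end{thebibliography}

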